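\title{Random polynomials with few real zeros: coefficients in the domain of attraction of the normal law}

\begin{abstract}
Let $f(x)=\sum_{i=0}^n a_ix^i$ have independent, identically distributed, nondegenerate coefficients of mean zero in the domain of attraction of the normal law. We prove that for fixed $k$ and $n-k$ even, the probability that $f$ has exactly $k$ real zeros, all simple, is $n^{-b+o(1)}$, where $e^{-(b/4+o(1))\tau}$ is the probability that the stationary Gaussian process with correlation function $\operatorname{sech}(t/2)$ stays nonpositive during time $\tau$. This confirms a conjecture posed by Dembo, Poonen, Shao and Zeitouni. The same asymptotics hold for $k=o(\log n)$. The proof cuts the coefficients into geometrically growing blocks. It uses weak convergence of a single block to Brownian motion, with no rate, and moments of order less than two.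
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $a,a_0,a_1,\dots$ be independent, identically distributed real random variables and let
\[
f(x)=\sum_{i=0}^n a_ix^i .
\]
For an integer $k\ge0$ let $p_{n,k}$ be the probability that $f$ has exactly $k$ real zeros, all of them simple. The zero polynomial has infinitely many real zeros and is never counted. If $P(a=0)=0$, then $f$ has degree exactly $n$ almost surely and its nonreal zeros come in conjugate pairs, so $p_{n,k}=0$ when $n-k$ is odd; for instance $p_{2,0}=P(a_1^2<4a_0a_2)$, $p_{2,1}=0$ and $p_{2,2}=P(a_1^2>4a_0a_2)$. We ask how fast $p_{n,k}$ decays as $n\to\infty$ with $n-k$ even.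

The answer involves a constant defined by a Gaussian process. Let $W$ be a standard Brownian motion and put
\begin{equation}\label{eq:Y}
Y_t=\sqrt{2v}\int_0^\infty e^{-vu}\,dW_u,\qquad v=e^{-t},\quad t\in\mathbb R .
\end{equation}
With $v=e^{-t}$ and $v'=e^{-t'}$ we have $EY_tY_{t'}=2\sqrt{vv'}/(v+v')=\operatorname{sech}((t-t')/2)$, so $Y$ is the centered stationary Gaussian process with correlation function $\operatorname{sech}(t/2)$. Define
\begin{equation}\label{eq:b}
b=-4\lim_{\tau\to\infty}\frac1\tau\log P\Big(\sup_{0\le t\le \tau}Y_t\le0\Big),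
\end{equation}
where $\log$ is the natural logarithm. It is known that the limit exists and that $0.4\le b\le 2$; these two facts are all that we use about $b$. It is also known that if $a$ has mean zero, unit variance and finite moments of all orders, then $p_{n,k}=n^{-b+o(1)}$ for every fixed $k$ as $n\to\infty$ with $n-k$ even.

The law of $a$ is in the \emph{domain of attraction of the normal law} if there are constants $\alpha_N$ and $\beta_N>0$ such that $(a_1+\dots+a_N-\alpha_N)/\beta_N$ converges in law to $N(0,1)$. Every nondegenerate law with finite variance has this property, and so do some laws with infinite variance (Example~\ref{ex:jump}). The conjecture posed in \cite{DPSZ} is that the asymptotics $n^{-b+o(1)}$ hold for every nondegenerate law of mean zero in this class, with no further moment condition. We prove it.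

\begin{theorem}\label{thm:main}
Let the $a_i$ be i.i.d., nondegenerate, of mean zero, and in the domain of attraction of the normal law. Then for every fixed $k\ge0$,
\[
\lim_{n\to\infty}\frac{\log p_{2n+k,k}}{\log n}=-b .
\]
\end{theorem}

The number of zeros may also grow slowly. Let $\mathcal N_n$ be the number of distinct real zeros of $f$, with $\mathcal N_n=\infty$ if $f\equiv0$.

\begin{theorem}\label{thm:growing}
Let the $a_i$ be as in Theorem~\ref{thm:main} and let $k_n=o(\log n)$ be integers.
\begin{itemize}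
\item[(a)] If $k_n\ge0$ and $n-k_n$ is even, then $p_{n,k_n}=n^{-b+o(1)}$.
\item[(b)] If $k_n\ge1$, then $P(\mathcal N_n\le k_n)=n^{-b+o(1)}$, with no parity restriction.
\end{itemize}
\end{theorem}

From now on the hypotheses of Theorem~\ref{thm:main} are in force. Both theorems follow from two one-sided bounds, proved in Sections~\ref{sec:upper} and~\ref{sec:lower}. Neither proof uses the result for coefficients with all moments.

\begin{proposition}\label{prop:upper}
If $0\le k_n=o(\log n)$, then $\limsup_{n}\log P(\mathcal N_n\le k_n)/\log n\le-b$.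
\end{proposition}

\begin{proposition}\label{prop:lower}
If $0\le k_n=o(\log n)$ and $n-k_n$ is even, then $\liminf_n\log p_{n,k_n}/\log n\ge-b$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:growing}]
Since $p_{n,k_n}\le P(\mathcal N_n\le k_n)$, the two propositions give (a). For (b), the upper bound is Proposition~\ref{prop:upper}, and $P(\mathcal N_n\le k_n)\ge p_{n,k_n'}$, where $k_n'\in\{0,1\}$ has the parity of $n$; apply (a) to $k'_n$. For Theorem~\ref{thm:main} apply (a) to the sequence $k_n\in\{k,k+1\}$ with $n-k_n$ even, and note that $\log(2n+k)/\log n\to1$.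
\end{proof}

\section{Where the exponent comes from}\label{sec:heur}

\subsection{Four copies of $Y$}
Let $g(y)=\sum_{i=0}^na_{n-i}y^i$ be the reversed polynomial. Since $f(x)=x^ng(1/x)$ for $x\ne0$, the zeros of $f$ with $|x|\ge1$ correspond to the nonzero zeros of $g$ in $[-1,1]$. So we study the four functions $f(\pm e^{-s})$ and $g(\pm e^{-s})$ of $s\ge0$. Suppose for a moment that $Ea^2=1$. If $s,s'\to0$ and $ns,ns'\ge(\log n)^2$, then
\[
Ef(e^{-s})f(e^{-s'})=\frac{1-e^{-(n+1)(s+s')}}{1-e^{-(s+s')}}\sim\frac1{s+s'},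
\]
so $\sqrt{2s}\,f(e^{-s})$, as a function of $t=\log(1/s)$, has asymptotically the covariance of $Y$. The same holds for the other three functions. They are asymptotically uncorrelated after the normalization by $\sqrt{2s}$: the alternating sum $Ef(e^{-s})f(-e^{-s'})$ lies in $[0,1]$, and each covariance between a value of $f$ and a value of $g$ is at most $(n+1)e^{-n\min(s,s')}$ in modulus. The time $t$ runs over an interval of length about $\log n$. To have few zeros, each of four nearly independent copies of $Y$ must keep its sign during almost all of this time, and by \eqref{eq:b} this has probability about $(n^{-b/4})^4=n^{-b}$.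

This computation also shows the role of the centering. If $Ea\ne0$ and $Ea^2<\infty$, then for $1/n\le s\le1$ the mean of $f(e^{-s})$ is of order $1/s$ while its standard deviation is of order $s^{-1/2}$, so the normalized function is no longer close to $Y$.

\subsection{One large coefficient}
With heavy tails there is a second way to avoid zeros: one coefficient may dominate all the others. We compute its cost in an example. Two elementary tools are needed here and later. \emph{Kolmogorov's inequality}: if $x_1,\dots,x_K$ are independent and centered, then $P(\max_{j\le K}|\sum_{i\le j}x_i|\ge r)\le r^{-2}\sum_{i\le K}Ex_i^2$. \emph{Abel summation}: if $|\Sigma_j|\le A$ for all partial sums $\Sigma_j=\sum_{i\le j}x_i$ of real numbers $x_1,\dots,x_K$, and $w_i\ge0$, then the identity $\sum_i x_iw_i=\Sigma_Kw_K+\sum_{j<K}\Sigma_j(w_j-w_{j+1})$ gives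
\begin{equation}\label{eq:abel}
\Big|\sum_{i\le K}x_iw_i\Big|\le
\begin{cases}Aw_1&\text{if $w_i$ is nonincreasing},\\ 2Aw_K&\text{if $w_i$ is nondecreasing.}\end{cases}
\end{equation}

\begin{example}\label{ex:jump}
Let $a$ be symmetric with $P(|a|>x)=x^{-2}$ for $x\ge1$. Then $E[a^2;|a|\le x]=2\log x$, so the variance is infinite. The law is in the domain of attraction of the normal law with $\beta_N=\sqrt{N\log N}$: truncation at $\sqrt N\log\log N$ changes none of $a_1,\dots,a_N$ with probability tending to $1$, and the truncated variables are centered, have variance $\sim\log N$, and are bounded by $o(\beta_N)$, so Lindeberg's theorem applies.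

Let $n$ be even, $t_n=\sqrt n\log n$, and let $\Sigma^*$ be the largest modulus of the sums $\sum_{1\le i\le r}(\pm1)^ia_i$, $r<n$, over both signs. Truncation at $n$ and Kolmogorov's inequality give $P(\Sigma^*>t_n)\le n\cdot n^{-2}+2\cdot 2n\log n/t_n^2\to0$. If $\Sigma^*\le t_n$ and $a_0,a_n>2t_n$, then by \eqref{eq:abel}, for $|x|\le1$,
\[
f(x)\ge a_0-t_n+a_nx^n>0,\qquad g(x)\ge a_n-2t_n+a_0x^n>0,
\]
so $f$ has no real zero. Hence $p_{n,0}\ge(1-o(1))\,(8t_n^2)^{-2}=n^{-2-o(1)}$.
\end{example}

If $b$ were larger than $2$, Theorem~\ref{thm:main} would therefore fail for this law, and the upper bound cannot be proved without the inequality $b\le2$. The same comparison takes place on every range of scales. Let $r\ge1$. A coefficient with index near $N$ and size $r\beta_N$ dominates $f(\pm e^{-s})$ for $1/s$ between $N$ and about $r^2N$, and such a coefficient occurs with probability about $r^{-2}$ at most (see the proof of Lemma~\ref{lem:max}). The Gaussian price for keeping both signs over this range is $(r^2)^{-b/2}=r^{-b}$.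 Since $b\le2$, the large coefficient is never cheaper to leading order.

\subsection{Plan of the proof}
The events that we study have polynomially small probability, while the invariance principle gives convergence of probabilities without a rate. We therefore fix a large integer $q$ and cut the indices into blocks $[q^l,q^{l+1})$, counted from each of the two ends. Block $l$ governs the functions for $s$ between $q^{-l-1}$ and $q^{-l}$. That it keeps both signs there has Gaussian probability $q^{-b/2+o(1)}$, a number that does not depend on $l$ or $n$, so weak convergence suffices to transfer it to the true coefficients for all large $l$. The blocks are independent and there are about $2\log n/\log q$ of them, which gives $n^{-b}$. What remains is the interaction between blocks. In the upper bound (Section~\ref{sec:upper}) a large block may mask the behavior of its neighbors, and the comparison above becomes a moment of order less than $2$. In the lower bound (Section~\ref{sec:lower}) we prescribe the behavior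 of every block and must exclude zeros on the whole line, including the transitions between blocks, while creating exactly $k$ simple zeros.

\section{Blocks of coefficients and their Brownian limit}\label{sec:blocks}

\subsection{The domain of attraction}
A positive measurable function $\phi$ is \emph{regularly varying of index $\alpha$} if $\phi(cx)/\phi(x)\to c^\alpha$ as $x\to\infty$ for every $c>0$, and \emph{slowly varying} if $\alpha=0$; a sequence $\beta_N$ is regularly varying if $\beta_{\lfloor x\rfloor}$ is. \emph{Potter's bounds} \cite[Thm.~1.5.6]{BGT} state that for every $\eta>0$ there is $x_0$ with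
\[
\tfrac12(y/x)^{\alpha-\eta}\le\phi(y)/\phi(x)\le2(y/x)^{\alpha+\eta}\qquad(y\ge x\ge x_0).
\]
Let $L(x)=E[a^2;|a|\le x]$. We use the following standard facts; see \cite[VIII.9, IX.8, XVII.5]{Feller} and \cite[8.3]{BGT} for (D1)--(D3), and \cite[Thm.~16.14]{Kallenberg} for (D4), which is Skorokhod's invariance principle.
\begin{itemize}
\item[(D1)] $L$ is slowly varying, $x^2P(|a|>x)=o(L(x))$ and $xE[|a|;|a|>x]=o(L(x))$.
\item[(D2)] $E|a|^p<\infty$ for $p<2$.
\item[(D3)] There are $\beta_N>0$, regularly varying of index $\frac12$, with $NL(\beta_N)/\beta_N^2\to1$ and, because $Ea=0$, $\beta_N^{-1}\sum_{1\le i\le N}a_i\Rightarrow N(0,1)$.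
\item[(D4)] For $U>0$, $(\beta_N^{-1}\sum_{1\le i\le wN}a_i)_{w\in[0,U]}\Rightarrow(W_w)_{w\in[0,U]}$ in the Skorokhod space $D[0,U]$.
\end{itemize}
Weak convergence alone does not control the rare large blocks. The next lemma does.

\begin{lemma}\label{lem:max}
For $0<p<2$ there are $C$ and $K_0$ such that $E\max_{j\le K}|\sum_{1\le i\le j}a_i|^p\le C\beta_K^p$ for $K\ge K_0$.
\end{lemma}

\begin{proof}
Fix $0<\eta<\min(2-p,1)$. By (D1), (D3) and Potter's bounds for $L$, for $K\ge K_0$ and $r\ge1$, with $x=r\beta_K$,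
\[
KL(x)\le2r^\eta KL(\beta_K)\le4r^\eta\beta_K^2,\qquad x^2P(|a|>x)\le L(x),\qquad xE[|a|;|a|>x]\le L(x).
\]
Let $a_i'=a_i1_{\{|a_i|\le x\}}$. Since $Ea=0$, we have $K|Ea_1'|\le KE[|a|;|a|>x]\le4r^{\eta-1}\beta_K\le x/2$ for $r\ge8$. By Kolmogorov's inequality for $a_i'-Ea_i'$,
\[
P\Big(\max_{j\le K}\Big|\sum_{i\le j}a_i\Big|>r\beta_K\Big)\le KP(|a|>x)+\frac{4KL(x)}{x^2}\le\frac{5KL(x)}{x^2}\le20\,r^{\eta-2}\qquad(r\ge8).
\]
Integration against $pr^{p-1}dr$ gives the claim with $C=8^p+20p\int_8^\infty r^{p+\eta-3}dr<\infty$.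
\end{proof}

\subsection{Paths and transforms}
Let $q\ge16$ be an integer, $N_l=q^l$ and $B_l=\beta_{N_l}$. The \emph{inner block} $l$ consists of the coefficients $a_i$, and the \emph{outer block} $l$ of the coefficients $a_{n-i}$, with $N_l\le i<N_{l+1}$. Their \emph{paths} are, for $u\in[1,q]$,
\[
S_l^\pm(u)=\frac1{B_l}\sum_{\substack{N_l\le i\le uN_l\\ i<N_{l+1}}}(\pm1)^ia_i,\qquad
T_l^\pm(u)=\frac1{B_l}\sum_{\substack{N_l\le i\le uN_l\\ i<N_{l+1}}}(\pm1)^ia_{n-i}.
\]
The pairs $(S_l^+,S_l^-)$ and $(T_l^+,T_l^-)$ have the same law, which does not depend on $n$. For a path $S\in D[1,q]$ (right-continuous with left limits) put $\|S\|=\sup_{[1,q]}|S|$ and define its \emph{transform}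
\begin{equation}\label{eq:hat}
\widehat S(v)=e^{-qv}S(q)+v\int_1^qe^{-vu}S(u)\,du,\qquad v\in\mathbb R .
\end{equation}
Writing $e^{-vu_i}=e^{-qv}+v\int_{u_i}^qe^{-vu}du$ with $u_i=i/N_l$ and summing over $i$, we get for all real $s$
\begin{equation}\label{eq:blocksum}
\sum_{N_l\le i<N_{l+1}}(\pm1)^ia_ie^{-si}=B_l\,\widehat S_l^\pm(sN_l),
\end{equation}
and the same identity for $a_{n-i}$ and $T_l^\pm$. So the contribution of a block to $f(\pm e^{-s})$ or $g(\pm e^{-s})$ is a linear functional of its path. To control simple zeros we also need derivatives. For a $C^1$ function $\varphi$ on $[0,\infty)$ let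
\[
[\varphi](v)=|\varphi(v)|+v|\varphi'(v)| .
\]
This quantity is subadditive in $\varphi$ and commutes with rescaling: if $\psi(s)=\varphi(Ns)$, then $[\psi](s)=[\varphi](Ns)$.

\begin{lemma}\label{lem:hat}
Let $S\in D[1,q]$ and $v\ge0$.
\begin{itemize}
\item[(a)] $|\widehat S(v)|\le e^{-v}\|S\|$ and $|\widehat S(-v)|\le2e^{qv}\|S\|$.
\item[(b)] $[\widehat S\,](v)\le4\|S\|$, and $[\widehat S\,](v)\le(3+2v)e^{-v}\|S\|$ if $v\ge1$.
\item[(c)] If $S(u)=u-1$, then $\widehat S(v)=\chi(v):=\int_1^qe^{-vu}du=(e^{-v}-e^{-qv})/v$. The function $\chi$ is positive and decreasing, and $[\chi](v)\le2q$.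
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:hat}, $|\widehat S(v)|\le\|S\|(e^{-qv}+e^{-v}-e^{-qv})$ and $|\widehat S(-v)|\le\|S\|(e^{qv}+e^{qv}-e^v)$.

(b) Differentiate \eqref{eq:hat} and use $v\int_1^\infty e^{-vu}du=e^{-v}$ and $v^2\int_1^\infty ue^{-vu}du=(1+v)e^{-v}$:
\[
v|\widehat S\,'(v)|\le\|S\|\big(qve^{-qv}+e^{-v}+(1+v)e^{-v}\big).
\]
The bracket is at most $e^{-1}+1+1\le3$. For $v\ge1$ we have $qve^{-qv}\le ve^{-v}$, since $xe^{-x}$ decreases on $[1,\infty)$, and the bracket is at most $(2+2v)e^{-v}$. Add (a).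

(c) Integrate by parts in \eqref{eq:hat}. Also $\chi\le q$ and $v|\chi'(v)|=\int_1^qvue^{-vu}du\le q$.
\end{proof}

By (a) and linearity, $S\mapsto\widehat S|_Z$ is Lipschitz for the uniform norms whenever $Z\subset\mathbb R$ is compact. Since $\widehat S$ is continuous in $v$, a strict inequality for $\widehat S$ on $Z$ defines a set of paths that is open in the uniform norm, and a weak inequality defines a closed set. All sets of paths used below are measurable for the $\sigma$-field generated by the evaluations $S\mapsto S(u)$, because they are described by countably many values of $S$ and $\widehat S$.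

\begin{lemma}\label{lem:weak}
Let $q$ be fixed and let $(W^+(u))$ and $(W^-(u))$, $u\in[1,q]$, be independent processes with the law of $(W_u-W_1)_{u\in[1,q]}$.
\begin{itemize}
\item[(a)] There are pairs with the laws of $(S_l^+,S_l^-)$, $l\ge1$, on one probability space, that converge almost surely and uniformly to a pair with the law of $(W^+,W^-)$. Consequently, for measurable sets $A$ of pairs of paths, $\limsup_lP((S_l^+,S_l^-)\in A)\le P((W^+,W^-)\in A)$ if $A$ is closed in the uniform norm, and $\liminf_lP((S_l^+,S_l^-)\in A)\ge P((W^+,W^-)\in A)$ if $A$ is open.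
\item[(b)] For $\mu>0$, $\ \liminf_nP\big(|\sum_{0\le i\le r}(\pm1)^ia_i|<\mu\beta_n\text{ for all $r<n$ and both signs}\big)>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) List the coefficients of the block with even index and with odd index as the beginnings of two independent i.i.d.\ sequences, and let $Z_l^e(w)$, $Z_l^o(w)$, $w\in[0,q]$, be $B_l^{-1}$ times the sums of their first $\lfloor wN_l\rfloor$ terms. Then $S_l^\pm(u)=Z_l^e(w_l^e(u))\pm Z_l^o(w_l^o(u))$, where the deterministic functions $w_l^e,w_l^o$ are within $2/N_l$ of $(u-1)/2$. By (D4) and independence, $(Z_l^e,Z_l^o)\Rightarrow(W^e,W^o)$ with independent Brownian motions $W^e,W^o$. The Skorokhod representation theorem provides versions that converge almost surely, and convergence in $D[0,q]$ to a continuous limit is uniform. As $W^e$ and $W^o$ are uniformly continuous on $[0,q]$, the corresponding versions of $S_l^\pm$ converge uniformly to $W^e_{(u-1)/2}\pm W^o_{(u-1)/2}$. These two processes are jointly Gaussian and uncorrelated, hence independent,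 and each has covariance $\min(u,u')-1$. The two inequalities follow from Fatou's lemma applied to indicators.

(b) The argument of (a), with the index set $\{0,\dots,n-1\}$ and the normalization $\beta_n$, gives two independent Brownian motions on $[0,1]$ in the limit. The event corresponds to an open set, so the lower limit is at least $P(\sup_{[0,1]}|W|<\mu)^2>0$.
\end{proof}

\section{Gaussian estimates for one block}\label{sec:gauss}

The transform of the limit path $W_u-W_1$ is, by integration by parts,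
\[
\Phi(v)=\int_1^qe^{-vu}\,dW_u .
\]
Comparing with \eqref{eq:Y}, we see that $\sqrt{2v}\,\Phi(v)$ is $Y$ with the integral restricted to $[1,q]$. The restriction is negligible when $1/q\ll v\ll1$. We need an upper bound for the probability that $\Phi$ \emph{almost} keeps its sign and a lower bound for the probability that it keeps its sign \emph{with a margin}, because other blocks will perturb it. Both come from shifting the process. We use the bounds
\begin{equation}\label{eq:BM}
P\Big(\sup_{[0,t]}|W|\ge r\Big)\le4e^{-r^2/2t},\qquad P\Big(\sup_{w\ge0}\frac{|W_w|}{1+w}\ge r\Big)\le2e^{-2r^2};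
\end{equation}
the first is the reflection principle, and the second holds because $\sup_w(W_w-rw)$ is exponential with rate $2r$.

\begin{lemma}[Cameron--Martin shift]\label{lem:CM}
Let $X(t)=\int k_t\,dW$ with $k_t\in L^2$ be a process with continuous paths on an interval, let $\varphi\in L^2$, and let $h(t)=\int k_t\varphi\,du$ be continuous. For $p>1$ and every measurable set $A$ of continuous paths,
\[
P(X+h\in A)\le P(X\in A)^{1/p}\exp\Big(\frac{\|\varphi\|_2^2}{2(p-1)}\Big).
\]
\end{lemma}

\begin{proof}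
Let $Z=\int\varphi\,dW$. Under the measure with density $e^{Z-\|\varphi\|_2^2/2}$ the process $X$ is Gaussian with the same covariance and with mean $EX(t)Z=h(t)$. Hence $P(X+h\in A)=E[1_{\{X\in A\}}e^{Z-\|\varphi\|_2^2/2}]$. Apply H\"older's inequality with $1/p+1/p'=1$ and use $(Ee^{p'Z-p'\|\varphi\|_2^2/2})^{1/p'}=e^{(p'-1)\|\varphi\|_2^2/2}$ and $p'-1=1/(p-1)$.
\end{proof}

Fix $\varepsilon\in(0,\frac14)$ and put
\[
\mathcal Z=[q^{-1+\varepsilon},q^{-\varepsilon}],\qquad\delta=q^{-\varepsilon/8},\qquad\tau=(1-2\varepsilon)\log q .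
\]
In the variable $t=\log(1/v)$ the set $\mathcal Z$ is an interval $\mathcal T$ of length $\tau$.

\begin{lemma}\label{lem:window}
As $q\to\infty$ with $\varepsilon$ fixed,
\begin{itemize}
\item[(a)] $P\big(\sqrt{2v}\,\Phi(v)\ge-\delta\text{ for all }v\in\mathcal Z\big)\le q^{-\frac b4\frac{1-2\varepsilon}{1+\varepsilon}+o(1)}$,
\item[(b)] $P\big(\Phi>0\text{ on }\mathcal Z\big)\ge q^{-\frac b4(1-2\varepsilon)(1+\varepsilon)-o(1)}$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Comparison with $Y$.} For $v=e^{-t}\in\mathcal Z$ write $Y_t-\sqrt{2v}\,\Phi(v)=\Delta_1+\Delta_2$, where $\Delta_1$ and $\Delta_2$ are $\sqrt{2v}$ times the integrals over $[0,1]$ and $[q,\infty)$. Since $\int_0^1e^{-vu}dW_u=e^{-v}W_1+v\int_0^1e^{-vu}W_udu$, we have $|\Delta_1|\le\sqrt2q^{-\varepsilon/2}\sup_{[0,1]}|W|$, which exceeds $\delta/2$ with probability at most $4\exp(-q^{3\varepsilon/4}/16)$ by \eqref{eq:BM}. Let $\widetilde W_u=W_{q+u}-W_q$ and $\zeta=\sup_{u\ge0}\sqrt q\,|\widetilde W_u|/(q+u)$. By Brownian scaling $\zeta$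 has the law of $\sup_w|W_w|/(1+w)$. Using $qv\ge q^\varepsilon\ge1$ and $\sqrt x\le e^{x/2}$,
\[
|\Delta_2|=\sqrt{2v}\,e^{-qv}\Big|\int_0^\infty ve^{-vu}\widetilde W_udu\Big|\le\zeta\sqrt{2v}\,e^{-qv}\,\frac{q+1/v}{\sqrt q}\le2\sqrt2\,\zeta\sqrt{qv}\,e^{-qv}\le2\sqrt2\,\zeta e^{-q^\varepsilon/2}.
\]
By \eqref{eq:BM} this exceeds $\delta/2$ with probability at most $2\exp(-\delta^2e^{q^\varepsilon}/16)$. So for $q$ large
\begin{equation}\label{eq:Delta}
P\Big(\sup_{\mathcal Z}|\Delta_1+\Delta_2|>\delta\Big)\le e^{-q^{\varepsilon/2}},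
\end{equation}
which is smaller than any fixed power of $1/q$.

\emph{A cheap shift of size $2\delta$.} Write $Y_t=\int k_t\,dW$ and let $\varphi=8\delta\int_{\mathcal T}k_rdr$. Then $h(t)=8\delta\int_{\mathcal T}\operatorname{sech}((t-r)/2)\,dr$. If $\tau\ge1$, every $t\in\mathcal T$ is an endpoint of a subinterval of $\mathcal T$ of length $\frac12$, so $h(t)\ge8\delta\cdot\frac12\operatorname{sech}\frac14\ge2\delta$. Moreover $\|\varphi\|_2^2\le64\delta^2\tau\int_{\mathbb R}\operatorname{sech}(r/2)\,dr=128\pi\delta^2\tau\to0$. All inequalities between functions below are required on $\mathcal T$. By symmetry, stationarity and \eqref{eq:b}, $P(Y\ge0)=q^{-\frac b4(1-2\varepsilon)+o(1)}$. Lemma~\ref{lem:CM} with $p=1+\varepsilon$ gives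
\[
P(Y\ge-2\delta)\le P(Y+h\ge0)\le P(Y\ge0)^{\frac1{1+\varepsilon}}e^{o(1)},
\]
\[
P(Y\ge0)=P(Y+h\ge h)\le P(Y\ge h)^{\frac1{1+\varepsilon}}e^{o(1)}\le P(Y\ge2\delta)^{\frac1{1+\varepsilon}}e^{o(1)}.
\]
Outside the event in \eqref{eq:Delta}, the event in (a) implies $Y\ge-2\delta$, and $Y\ge2\delta$ implies $\sqrt{2v}\,\Phi\ge\delta>0$ on $\mathcal Z$. This proves (a) and (b).
\end{proof}

For the lower bound, positivity on $\mathcal Z$ is not enough, because no value of $s$ may be left out. We extend positivity to a longer interval at small cost by positive correlation. \emph{Slepian's inequality} states that if $(X_j)$ and $(X_j')$ are centered Gaussian vectors with $EX_j^2=EX_j'^2$ and $EX_iX_j\ge EX_i'X_j'$, then $P(X_j\ge x_j\ \forall j)\ge P(X_j'\ge x_j\ \forall j)$ for all real $x_j$.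

\begin{lemma}\label{lem:slepian}
For compact sets $Z_1,\dots,Z_r\subset\mathbb R$, $\ P(\Phi>0\text{ on }\bigcup_iZ_i)\ge\prod_iP(\Phi>0\text{ on }Z_i)$.
\end{lemma}

\begin{proof}
The covariances $E\Phi(v)\Phi(v')=\int_1^qe^{-(v+v')u}du$ are positive. Let $F_i\subset Z_i$ be finite and $x>0$. Comparing with independent copies of $\Phi$ on the different $F_i$, Slepian's inequality gives $P(\Phi\ge x\text{ on }\bigcup F_i)\ge\prod_iP(\Phi\ge x\text{ on }F_i)\ge\prod_iP(\Phi\ge x\text{ on }Z_i)$. Let $F_i$ increase to a countable dense subset of $Z_i$; by continuity of $\Phi$ the left side tends to $P(\Phi\ge x\text{ on }\bigcup Z_i)$. Then let $x\downarrow0$; on a compact set, $\Phi>0$ means $\Phi\ge x$ for some $x>0$.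
\end{proof}

Put $\theta=e^{-2}$. A path $S\in D[1,q]$ is \emph{good} if
\begin{itemize}
\item[(G1)] $\widehat S>\theta$ on $[-1/q,1]$,
\item[(G2)] $\widehat S>0$ on $[1,3\log q]$,
\item[(G3)] $\|S\|<q$.
\end{itemize}
By \eqref{eq:blocksum}, a good block $l$ contributes at least $\theta B_l$ for all $0\le s\le1/N_l$. Negative arguments occur when an outer block is viewed as a part of $f$, or an inner block as a part of $g$, since then the weights are $e^{+si}$. Conditions (G2) and (G3) limit the harm that the block can do for $s>1/N_l$.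

\begin{lemma}\label{lem:good}
The set of good paths is open in the uniform norm. There is an absolute constant $C_*$ such that for $q\ge q_0(\varepsilon)$,
\[
\pi_q:=P\big((W_u-W_1)_{u\in[1,q]}\text{ is good}\big)\ge q^{-b/4-C_*\varepsilon},
\]
and every good path satisfies
\begin{equation}\label{eq:G4}
\widehat S(v)\ge-\frac{\theta}{8qv}\qquad(v\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Openness was noted after Lemma~\ref{lem:hat}. Let $V=3\log q$. For $1\le v\le V$, \eqref{eq:G4} follows from (G2). For $v\ge V$, Lemma~\ref{lem:hat}(a) gives $v|\widehat S(v)|\le qve^{-v}\le qVe^{-V}=3q^{-2}\log q\le\theta/(8q)$ for $q$ large.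

Let $E=\{\Phi>0\text{ on }[-1/q,V]\}$. We show that $\Phi$ is positive with probability at least an absolute constant $c_0>0$ on each of the following short intervals.

\emph{The interval $[v_0,ev_0]$ with $v_0\ge1/q$.} The substitution $w=v_0(u-1)$ shows that $\Phi(v_0y)$, $y\in[1,e]$, is a positive multiple of $U(y)=\int_0^Ke^{-yw}dW'_w$, where $W'$ is a Brownian motion and $K=v_0(q-1)\ge\frac12$. Integrating by parts, $\sup|U|\le e^{-K}|W'_K|+e\int_0^\infty e^{-w}|W'_w|dw$, and the expectation of the right side is at most $1+e$. The shift $\varphi=\mu1_{[0,1/2]}$ gives $h\ge\frac\mu2e^{-e/2}$ on $[1,e]$. By Markov's inequality $P(U+h>0)\ge\frac12$ for $\mu=4(1+e)e^{e/2}+1$, and Lemma~\ref{lem:CM} with $p=2$ gives $P(U>0)\ge\frac14e^{-\mu^2/2}$.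

\emph{The interval $[-1/q,1/q]$.} By scaling, $\Phi(y/q)$, $y\in[-1,1]$, is a positive multiple of $U(y)=\int_{1/q}^1e^{-yu}dW'_u$. As in Lemma~\ref{lem:hat}(a), $\sup|U|\le2e\sup_{[1/q,1]}|W'_u-W'_{1/q}|$, which has expectation bounded by an absolute constant. The shift $\varphi=\mu1_{[1/q,1]}$ gives $h\ge\mu/(2e)$, so $P(U+h>0)\ge\frac12$ for an absolute $\mu$, and Lemma~\ref{lem:CM} gives $P(U>0)\ge\frac14e^{-\mu^2}$.

The intervals $[1/q,q^{-1+\varepsilon}]$, $[q^{-\varepsilon},1]$ and $[1,V]$ are covered by at most $2\varepsilon\log q+\log V+3$ intervals of the first kind. Lemmas~\ref{lem:slepian} and~\ref{lem:window}(b) give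
\[
P(E)\ge c_0^{\,2\varepsilon\log q+\log V+4}\,q^{-\frac b4(1+\varepsilon)-o(1)}=q^{-\frac b4(1+\varepsilon)-2\varepsilon\log(1/c_0)-o(1)}.
\]
To gain the margin in (G1), shift by $\varphi=1_{[1,2]}$. Then $h(v)=\int_1^2e^{-vu}du$ is positive, and $h\ge e^{-2}$ for $v\le1$. By Lemma~\ref{lem:CM} with $p=1+\varepsilon$, on $[-1/q,V]$,
\[
P(E)=P(\Phi+h>h)\le P(\Phi>h)^{1/(1+\varepsilon)}e^{1/(2\varepsilon)} .
\]
The event $\{\Phi>h\}$ implies (G1) and (G2), and (G3) fails with probability at most $4e^{-q/2}$ by \eqref{eq:BM}. Hence $\pi_q\ge e^{-1/\varepsilon}P(E)^{1+\varepsilon}-4e^{-q/2}$. As $b\le2$ and $\varepsilon<\frac14$, we have $(1+\varepsilon)\big(\frac b4(1+\varepsilon)+2\varepsilon\log\frac1{c_0}\big)\le\frac b4+\varepsilon\big(2+3\log\frac1{c_0}\big)$, so $C_*=3+3\log(1/c_0)$ works.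
\end{proof}

\section{The upper bound}\label{sec:upper}

We prove Proposition~\ref{prop:upper}. To each block we attach a window of values of $s$. A window that contains no zero of $f$ forces its block almost to keep its signs, unless another block is so large that it masks it. We count the masked windows and pay for them through an exponential moment.

\subsection{Windows and spoiled windows}
Fix $\varepsilon\in(0,\frac14)$ and put $\gamma=\frac b2(1-3\varepsilon)$. Then $0<\gamma\le1-3\varepsilon$, because $0<b\le2$. We choose $q$ large, then $l_0$ large, and put $m=N_{l_0}$. By Potter's bounds we may assume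
\begin{equation}\label{eq:potterU}
\tfrac12q^{d(1/2-\varepsilon/8)}\le B_{l+d}/B_l\le2q^{d(1/2+\varepsilon/8)}\qquad(l\ge l_0,\ d\ge0).
\end{equation}
Let $M$ be maximal with $N_{M+1}\le n/2$ and let $M'=\lfloor(1-\varepsilon)M\rfloor$. The inner and outer blocks with $l_0\le l\le M$, the first $m$ coefficients and the last $m$ coefficients use disjoint sets of indices. For $l_0\le j\le M'$ let $J_j=\mathcal Z/N_j=[q^{-j-1+\varepsilon},q^{-j-\varepsilon}]$. The \emph{inner window} $j$ is $\{\pm e^{-s}:s\in J_j\}$ and the \emph{outer window} $j$ is $\{\pm e^{s}:s\in J_j\}$. These $n_w=2(M'-l_0+1)$ windows are disjoint. Stopping at $M'$ rather than $M$ gives up a fraction $\varepsilon$ of the windows, and in return the indices of order $n$ become negligible.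

We make all definitions for the inner end; for the outer end replace $f$, $a_i$, $S_l^\pm$ by $g$, $a_{n-i}$, $T_l^\pm$. For $s\in J_j$ let $v=sN_j\in\mathcal Z$. By \eqref{eq:blocksum},
\begin{equation}\label{eq:decompU}
\frac{\sqrt{2v}}{B_j}f(\pm e^{-s})=\sqrt{2v}\,\widehat S_j^\pm(v)+\frac{\sqrt{2v}}{B_j}\Big(\sum_{l\ne j}B_l\widehat S_l^\pm(sN_l)+\sum_{i<m}a_i(\pm e^{-s})^i+\sum_{i\ge N_{M+1}}a_i(\pm e^{-s})^i\Big),
\end{equation}
with $l_0\le l\le M$. Let $Q_l$ be the event that for each sign $\pm$, either $\sqrt{2v}\,\widehat S_l^\pm(v)\ge-\delta$ for all $v\in\mathcal Z$ or $\sqrt{2v}\,\widehat S_l^\pm(v)\le\delta$ for all $v\in\mathcal Z$. The size of block $l$ is measured by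
\[
\xi_l=q^{-1/2}\max(\|S_l^+\|,\|S_l^-\|),
\]
which is typically of order $1$. An earlier block $j-d$ enters \eqref{eq:decompU} with the factor $B_{j-d}/B_j\approx q^{-d/2}$, so a large block masks about $2\log_q\xi_l$ later windows. A later block $j+d$ is damped by $\exp(-q^{d-1+\varepsilon})$, so few earlier windows are masked. Accordingly let
\[
D_l=\max\{d\ge1:\xi_l>q^{\varepsilon/8+(d-1)(1/2-\varepsilon/4)}\},\qquad D_l'=\max\{d\ge1:\xi_l>\exp(\tfrac12q^{d-1+\varepsilon})\},
\]
with $\max\emptyset=0$, and $G_l=D_l+D_l'$. Block $l$ \emph{spoils} the windows $l+1,\dots,l+D_l$ and $l-D_l',\dots,l-1$ of its end. Let $\xi^f=\sum_{i<m}|a_i|$. The first $m$ coefficients \emph{spoil} window $j$ if $\sqrt2\,\xi^f>\frac\delta4B_j$, and $D^f$ is the number of windows that they spoil; $D^g$ is the same number for the outer end. Finally let $\mathcal G=\{\max_{i\le n}|a_i|\le n^{10}\}$; by Markov's inequality $P(\mathcal G^c)\le(n+1)n^{-10}E|a|=O(n^{-9})$.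

\begin{lemma}\label{lem:spoil}
Let $q$, and then $n$, be large. On $\mathcal G$, if window $j$ contains no zero of $f$ and is not spoiled, then $Q_j$ holds for the block $j$ of the same end.
\end{lemma}

\begin{proof}
We bound the second term on the right of \eqref{eq:decompU} by $\delta$, using $\sqrt{2v}\le\sqrt2q^{-\varepsilon/2}$ and $|\widehat S_l^\pm(w)|\le e^{-w}\sqrt q\,\xi_l$ for $w\ge0$.

Block $l=j-d$ does not spoil $j$, so $d>D_l$ and $\xi_l\le q^{\varepsilon/8+(d-1)(1/2-\varepsilon/4)}$. By \eqref{eq:potterU} it contributes at most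
\[
\sqrt2q^{-\varepsilon/2}\cdot2q^{-d(1/2-\varepsilon/8)}\cdot q^{1/2}\cdot q^{\varepsilon/8+(d-1)(1/2-\varepsilon/4)}=2\sqrt2\,\delta\,q^{-d\varepsilon/8}\le2^{-d-2}\delta
\]
as soon as $q^{\varepsilon/8}\ge16\sqrt2$.

Block $l=j+d$ does not spoil $j$, so $\xi_l\le\exp(\frac12q^{d-1+\varepsilon})$, while $sN_l=vq^d\ge q^{d-1+\varepsilon}\ge dq^\varepsilon$. It contributes at most $2\sqrt2\,q^{d+1}\exp(-\frac12dq^\varepsilon)$, which is at most $2^{-d-2}\delta$ for all $d\ge1$ when $q$ is large.

So the blocks $l\ne j$ contribute at most $2\delta\sum_{d\ge1}2^{-d-2}=\delta/2$. The first $m$ indices contribute at most $\sqrt2\xi^f/B_j\le\delta/4$. For $i\ge N_{M+1}$ we have $si\ge q^{M-M'}\ge q^{\varepsilon M}\ge(n/2q^2)^\varepsilon$, because $N_{M+2}>n/2$. As $B_j\ge B_{l_0}/2$, these indices contribute at most $2\sqrt2B_{l_0}^{-1}(n+1)n^{10}\exp(-(n/2q^2)^\varepsilon)\le\delta/4$ on $\mathcal G$ for $n$ large.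

On each of the two intervals of the window, the left side of \eqref{eq:decompU} has constant sign. If it is positive then $\sqrt{2v}\,\widehat S_j^\pm\ge-\delta$ on $\mathcal Z$, and if it is negative then $\sqrt{2v}\,\widehat S_j^\pm\le\delta$ on $\mathcal Z$.
\end{proof}

\subsection{Exponential moments}

\begin{lemma}\label{lem:moments}
For $q$ large and then $l_0$ large, $Eq^{\gamma(G_l+1_{Q_l})}\le3$ for all $l\ge l_0$. Moreover $Eq^{\gamma D^f}=Eq^{\gamma D^g}\le C$, where $C$ does not depend on $n$.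
\end{lemma}

\begin{proof}
Splitting according to $G_l=0$ or $G_l\ge1$,
\[
Eq^{\gamma(G_l+1_{Q_l})}\le1+q^\gamma P(Q_l)+q^\gamma E[q^{\gamma G_l};G_l\ge1].
\]

\emph{The second term.} The event $Q_l$ is given by a closed set of pairs of paths. By Lemma~\ref{lem:weak}(a), the independence and symmetry of $W^\pm$, and Lemma~\ref{lem:window}(a),
\[
\limsup_{l\to\infty}P(Q_l)\le4q^{-\frac b2\frac{1-2\varepsilon}{1+\varepsilon}+o(1)} .
\]
Since $(1-3\varepsilon)(1+\varepsilon)<1-2\varepsilon$ and $b>0$, the exponent $\frac b2\frac{1-2\varepsilon}{1+\varepsilon}$ exceeds $\gamma$. So $q^\gamma\limsup_lP(Q_l)\le\frac12$ for $q$ large, and then $q^\gamma P(Q_l)\le1$ for $l$ large.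

\emph{The third term.} Since $\exp(\frac12q^\varepsilon)\ge q^{\varepsilon/8}$, we have $G_l\ge1$ if and only if $\xi_l>q^{\varepsilon/8}$. In that case $q^{(D_l-1)(1/2-\varepsilon/4)}\le\xi_l$, so $q^{\gamma D_l}\le q\,\xi_l^{p_1}$ with
\[
p_1=\frac{2\gamma}{1-\varepsilon/2}\le\frac{2(1-3\varepsilon)}{1-\varepsilon/2}<2 .
\]
This is where $b\le2$ is essential. If $D_l'\ge1$ then $q^{\gamma D'_l}\le q^{D_l'}\le2q\log\xi_l$. Hence $q^{\gamma G_l}\le3q^2\psi(\xi_l)$ on $\{G_l\ge1\}$, where $\psi(x)=x^{p_1}(1+\log^+x)$. Let $p_1<p<2$. The norm $\|S_l^\pm\|$ is at most $B_l^{-1}$ times the sum of the maximal partial sums over even and over odd indices, each with at most $N_{l+1}$ terms. By Lemma~\ref{lem:max} and $B_{l+1}\le2qB_l$ we get $\sup_{l\ge l_0}E\xi_l^p<\infty$, so the variables $\psi(\xi_l)$ are uniformly integrable. In the coupling of Lemma~\ref{lem:weak}(a), $\xi_l\to\xi_\infty=q^{-1/2}\max(\|W^+\|,\|W^-\|)$ almost surely, and $P(\xi_\infty\ge r)\le8e^{-r^2/2}$ by \eqref{eq:BM}. Therefore, by the Cauchy--Schwarz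 inequality,
\[
\limsup_{l\to\infty}E[q^{\gamma G_l};G_l\ge1]\le3q^2E[\psi(\xi_\infty);\xi_\infty\ge q^{\varepsilon/8}]\le C'q^2\exp(-q^{\varepsilon/4}/4)
\]
with an absolute constant $C'$. So the third term is at most $1$ for $q$ large and then $l$ large.

\emph{The first $m$ coefficients.} If $D^f\ge1$, some spoiled window has $j\ge l_0+D^f-1$, so by \eqref{eq:potterU}, $\frac\delta8B_{l_0}q^{(D^f-1)(1/2-\varepsilon/8)}<\sqrt2\xi^f$. Hence, in all cases, $q^{\gamma D^f}\le q\,(1+8\sqrt2\,\xi^f/(\delta B_{l_0}))^{p_0}$ with $p_0=2\gamma/(1-\varepsilon/4)<2$. The right side does not depend on $n$ and is integrable by (D2).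
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $\mathcal E=\{\mathcal N_n\le k_n\}$. On $\mathcal E\cap\mathcal G$ at most $k_n$ of the disjoint windows contain a zero, at most $\sum G_l+D^f+D^g$ are spoiled, and by Lemma~\ref{lem:spoil} the blocks of all other windows satisfy $Q_l$. Thus $n_w\le k_n+D^f+D^g+\sum(G_l+1_{Q_l})$, the sum being over all inner and outer blocks with $l_0\le l\le M$, and
\[
1_{\mathcal E\cap\mathcal G}\le q^{\gamma(k_n-n_w)}\,q^{\gamma D^f}q^{\gamma D^g}\prod q^{\gamma(G_l+1_{Q_l})} .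
\]
The random factors depend on disjoint sets of coefficients, so they are independent. There are at most $2\log n/\log q$ blocks, $n_w=(2(1-\varepsilon)+o(1))\log n/\log q$, and $q^{\gamma k_n}=n^{o(1)}$ because $k_n=o(\log n)$. By Lemma~\ref{lem:moments},
\[
P(\mathcal E)\le C^2\,n^{-b(1-3\varepsilon)(1-\varepsilon)+2\log3/\log q+o(1)}+O(n^{-9}).
\]
Since $b\le2$, the last term is negligible. Let $n\to\infty$, then $q\to\infty$, then $\varepsilon\to0$.
\end{proof}

\section{The lower bound}\label{sec:lower}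

We prove Proposition~\ref{prop:lower} by constructing an event of probability $n^{-b-o(1)}$ on which $g>0$ on $[-1,1]$, $f>0$ on $[0,1]$, and $f$ has exactly $k=k_n$ simple zeros in $(-1,0)$. At $x=-1$ this requires that $f(-1)$, of sign $(-1)^k$, and $g(-1)=(-1)^nf(-1)>0$ be compatible, which is the condition that $n-k$ is even. Most blocks are asked to be good. Three kinds of coefficients need another treatment: the first and the last $m$, for which the invariance principle says nothing; those in the middle, which belong to neither end; and $k+1$ special blocks, which create the zeros.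

\subsection{The first coefficients}
A nondegenerate law of mean zero has support points $c_-<0<c_+$. Replacing $a$ by $-a$ does not change $p_{n,k}$, so we assume $c_+\ge|c_-|$. We can force finitely many coefficients to be close to $c_-$ or $c_+$ at a cost independent of $n$; other values, such as $0$, may be unavailable. Near $|x|=e^{-1/m}$ the first $m$ terms must dominate the next blocks, of size about $\beta_m$, on \emph{both} sides of the origin. Taking all coefficients equal to $c_+$ fails, since $|\sum_{i<m}c_+x^i|\le c_+$ for $-1\le x\le0$ by \eqref{eq:abel}. We let the even terms do the work and balance the odd ones.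

\begin{lemma}\label{lem:head}
There is a sequence $(c_i)_{i\ge0}$ with values in $\{c_-,c_+\}$ such that for all $m\ge3$ and $|x|\le1$,
\[
\sum_{i<m}c_ix^i\ge\frac{c_+}7\min\Big(m,\frac1{1-|x|}\Big).
\]
\end{lemma}

\begin{proof}
Let $c_i=c_+$ for even $i$. Choose the odd coefficients successively: take $c_+$ if the sum of the previous odd coefficients is at most $0$, and $c_-$ otherwise. By induction these sums stay in $(c_-,c_+]\subset[-c_+,c_+]$. With $y=|x|$, \eqref{eq:abel} bounds the odd terms by $c_+y\le\frac{c_+}2(1+y^2)$, which is at most half of the sum of the even terms as $m\ge3$. Each $y^{i+1}$ is at most $y^i$, so $\sum_{i<m}c_ix^i\ge\frac{c_+}2\sum_{i<m,\,i\text{ even}}y^i\ge\frac{c_+}4\sum_{i<m}y^i$. Finally $1-y^m\ge1-e^{-m(1-y)}\ge(1-e^{-1})\min(m(1-y),1)$ by concavity, so $\sum_{i<m}y^i\ge(1-e^{-1})\min(m,\frac1{1-y})$, and $(1-e^{-1})/4>1/7$.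
\end{proof}

\subsection{How two blocks create one zero}\label{sub:toy}
Suppose that $S_l^-(u)=q^2(u-1)$ and $S^-_{l-1}(u)=-q^2(u-1)$ exactly, and ignore all other coefficients. With $v=sN_l$ and $K=qB_{l-1}/B_l\approx\sqrt q$, Lemma~\ref{lem:hat}(c) gives
\[
\frac{v}{q^2B_l}f(-e^{-s})=v\chi(v)-\frac Kq\,v\chi(v/q)=(e^{-v}-e^{-qv})-K(e^{-v/q}-e^{-v}).
\]
For $1/q\ll v\ll q$ we may replace $e^{-qv}$ by $0$ and $e^{-v/q}$ by $1$, and the right side becomes $e^{-v}-K(1-e^{-v})$. This function decreases strictly from $1$ to $-K$ and vanishes only at $v=\log(1+1/K)\approx q^{-1/2}$, with slope $-K$. Two adjacent blocks with strong opposite drifts thus produce one simple zero, at the scale where the larger block takes over from the smaller one. A chain of $k+1$ blocks with alternating drifts produces $k$ zeros, one in each zone $sN_l\in[q^{-3/4},q^{1/4}]$. These zones tile an interval of $s$ and contain $q^{-1/2}$ well inside. Each such block costs a constant factor in probability, which is affordable for $k=o(\log n)$.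 The drift acts on $S_l^-$ only, and $S_l^+$ is asymptotically independent of it.

\subsection{The event and its probability}
The constants are chosen in the order $\varepsilon$, $q$, $\rho$, $\mu$, $l_0$, $l_1$, $n$. Fix $\varepsilon\in(0,\frac14)$. Let $q\ge\max(16,q_0(\varepsilon))$ exceed an absolute constant determined by finitely many conditions below, each marked ``$q$ large''. One of them is
\begin{equation}\label{eq:Sigma}
\Sigma_q:=\sum_{d\ge1}2q^{0.51d}q^3(3+2w_d)e^{-w_d}\le\tfrac12,\qquad w_d=q^{d-3/4};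
\end{equation}
it holds for large $q$ because $(3+2w)e^{-w}\le5e^{-w/2}$ and $w_d\ge dq^{1/4}$, so that $\Sigma_q\le10q^3\sum_{d\ge1}(qe^{-q^{1/4}/2})^d$. Choose $\rho\in(0,\frac12]$ and $\mu\in(0,1)$ with
\begin{equation}\label{eq:rho}
12q\,x^{0.51}e^{-x/(2\rho)}\le\frac\theta{12}\quad(x\ge1),\qquad\mu=\frac\theta{48}\Big(\frac\rho{q^2}\Big)^{0.51};
\end{equation}
such a $\rho$ exists since $x^{0.51}e^{-x/(2\rho)}\le e^{1-1/(2\rho)}$ for $x\ge1$. Let
\[
\pi_q'=P\Big(\sup_{u\in[1,q]}|W_u-W_1-q^2(u-1)|<1\Big).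
\]
It is positive: Lemma~\ref{lem:CM} with $p=2$ and $\varphi=q^21_{[1,q]}$ gives $0<P(\sup_u|W_u-W_1|<1)\le(\pi_q')^{1/2}e^{q^5/2}$. Choose $l_0$, with $m=N_{l_0}$, so large that the following hold.
\begin{itemize}
\item[(i)] For $N'\ge N\ge m$, by Potter's bounds,
\begin{equation}\label{eq:potterL}
\tfrac12(N'/N)^{0.49}\le\beta_{N'}/\beta_N\le2(N'/N)^{0.51},\qquad N^{1/4}\le\beta_N\le N^{3/4}.
\end{equation}
\item[(ii)] For $l\ge l_0$ and each $\sigma=\pm1$, the event that $S_l^+$ and $\sigma S_l^-$ are good has probability at least $\frac12\pi_q^2$, and the event that $S_l^+$ is good and $\sup_u|S_l^-(u)-\sigma q^2(u-1)|<1$ has probability at least $\frac12\pi_q\pi_q'$. This is possible by Lemma~\ref{lem:weak}(a), since the sets are open and $W^-$ is symmetric.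
\item[(iii)] $C_qm^{-1/4}\le c_+/32$, where $C_q=2q^3\sum_{d\ge0}q^{0.51d}e^{-q^d/2}$.
\end{itemize}
Since $q^{-0.49}\le\frac12$, \eqref{eq:potterL} implies $B_j\ge1$ and
\begin{equation}\label{eq:sumB}
\sum_{l_0\le l<j}B_l\le2B_j,\qquad\sum_{l_0\le l\le j-2}B_l\le4q^{-0.98}B_j\qquad(j\ge l_0).
\end{equation}
Fix $l_1>l_0$ with $B_{l_1}\ge8c_+m$. Let $M$ be maximal with $N_{M+1}\le\rho n$, so that $N_M>\rho n/q^2$. Write $k=k_n$ and $l_2=l_1+k$. As $k_n=o(\log n)$, for $n$ large
\begin{equation}\label{eq:nlarge}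
N_{l_2+1}\le n^{1/10},\qquad N_M\ge\sqrt n ,
\end{equation}
and in particular $l_2<M$. Let $\Omega_n$ be the intersection of the following events.
\begin{itemize}
\item[(E1)] $|a_i-c_i|\le\frac{c_+}{56m}$ and $|a_{n-i}-c_i|\le\frac{c_+}{56m}$ for $0\le i<m$.
\item[(E2)] For $l_0\le l\le M$ the paths $S_l^+$, $T_l^+$, $T_l^-$ are good. The path $S_l^-$ is good for $l_0\le l<l_1$, and $(-1)^kS_l^-$ is good for $l_2<l\le M$. For the \emph{special} blocks $l=l_1+r$, $0\le r\le k$, $\sup_u|S_l^-(u)-(-1)^rq^2(u-1)|<1$.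
\item[(E3)] $|\sum_{N_{M+1}\le i\le r}(\pm1)^ia_i|<\mu\beta_n$ for all $N_{M+1}\le r\le n-N_{M+1}$ and both signs.
\end{itemize}
The event (E1), the conditions in (E2) on the separate inner and outer blocks, and (E3) involve disjoint sets of indices, because $N_{M+1}\le n/2$. The probability of (E1) is positive and independent of $n$, since $c_\pm$ are support points. The sums in (E3) have at most $n$ terms, so by Lemma~\ref{lem:weak}(b) the probability of (E3) is bounded below for large $n$. There are at most $2\log n/\log q$ blocks. By (ii) and Lemma~\ref{lem:good}, with $c>0$ independent of $n$,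
\begin{equation}\label{eq:prob}
P(\Omega_n)\ge c\,\big(\tfrac12\pi_q\pi_q'\big)^{k_n+1}\big(\tfrac12q^{-b/2-2C_*\varepsilon}\big)^{2\log n/\log q}=n^{-b-4C_*\varepsilon-2\log2/\log q-o(1)} .
\end{equation}
The rest of the section is deterministic. We show that for $n$ large, on $\Omega_n$, the polynomial $f$ has exactly $k$ real zeros, all simple. On $\Omega_n$ all paths $S_l^\pm,T_l^\pm$ with $l_0\le l\le M$ have norm at most $q^3$, since $q^2(q-1)+1\le q^3$.

\subsection{Head, near blocks and tail}
Let $X(s)$, $s\ge0$, be one of the four functions $f(\pm e^{-s})$, $g(\pm e^{-s})$. Split it according to the exponent $i$ of $e^{-s}$: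
\begin{equation}\label{eq:decompL}
X(s)=P(s)+\sum_{l_0\le l\le M}B_l\widehat U_l(sN_l)+R(s),
\end{equation}
where the \emph{head} $P$ collects $i<m$, the \emph{near paths} $U_l$ are given by \eqref{eq:blocksum}, and the \emph{tail} $R$ collects $i\ge N_{M+1}$. The tail contains the blocks of the other end. For $x=\pm e^{-s}$ we have $x^{n-i}=(\pm1)^ne^{-sn}(\pm1)^ie^{si}$ and $(-1)^n=(-1)^k$, so
\begin{equation}\label{eq:tail}
\sigma R(s)=R_{\mathrm{mid}}(s)+\sum_{l_0\le l\le M}e^{-sn}B_l\widehat V_l(-sN_l)+R_{\mathrm{end}}(s),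
\end{equation}
where $R_{\mathrm{mid}}$ collects $N_{M+1}\le i\le n-N_{M+1}$, $R_{\mathrm{end}}$ collects $i>n-m$, and the sign $\sigma$ and the \emph{far paths} $V_l$ are as follows.
\[
\begin{array}{c|cccc}
X(s)&f(e^{-s})&g(e^{-s})&g(-e^{-s})&f(-e^{-s})\\ \hline
U_l&S_l^+&T_l^+&T_l^-&S_l^-\\
\sigma&1&1&1&(-1)^k\\
V_l&T_l^+&S_l^+&(-1)^kS_l^-&T_l^-
\end{array}
\]
By (E2), in all four cases $V_l$ is good for $l>l_2$. By Lemma~\ref{lem:head} and (E1), since $\frac17-\frac1{56}=\frac18$ and $1/(1-e^{-s})\ge\max(1,1/s)$,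
\begin{equation}\label{eq:head}
P(s)\ge\frac{c_+}8\min\big(m,\max(1,1/s)\big)>0,\qquad[P](s)\le\sum_{i<m}2c_+(1+si)e^{-si}\le4c_+m .
\end{equation}
We cover $[0,1/m]$ by the intervals $I_j=[1/N_{j+1},1/N_j]$ for $l_0\le j<M$ and $I_M=[0,1/N_M]$. On $I_j$ the natural size of $X$ is $B_j$.

\begin{lemma}[tail]\label{lem:tail}
For $n$ large, on $\Omega_n$, for each of the four functions:
\begin{itemize}
\item[(a)] $[R](s)\le e^{-\sqrt n}$ for $s\ge n^{-1/4}$;
\item[(b)] $\sigma R(s)\ge-\frac14\theta B_j$ for $s\in I_j$, $l_0\le j\le M$.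
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every coefficient satisfies $|a_i|\le(2q+2c_+)n$: in a block it is a jump of $B_lS_l^+$ or $B_lT_l^+$, hence at most $2qB_l\le2qn$; in the middle it is at most $2\mu\beta_n\le2n$; at the ends it is at most $2c_+$. Since $(1+x)e^{-x}\le2e^{-x/2}$ and $N_{M+1}>\rho n/q$, we get $[R](s)\le2(2q+2c_+)n(n+1)\exp(-\rho n^{3/4}/2q)\le e^{-\sqrt n}$.

(b) Let $d=M-j$. We show that each of three parts of \eqref{eq:tail} is at least $-\frac1{12}\theta B_j$.

\emph{The middle.} In terms of the index of $a$, the weights decrease from $e^{-sN_{M+1}}$ for $f$ and increase to $e^{-sN_{M+1}}$ for $g$. By (E3), \eqref{eq:abel}, \eqref{eq:potterL} and $n/N_M<q^2/\rho$,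
\[
|R_{\mathrm{mid}}|\le2\mu\beta_ne^{-sN_{M+1}}\le4\mu(q^2/\rho)^{0.51}B_Me^{-sN_{M+1}}=\tfrac1{12}\theta B_Me^{-sN_{M+1}} .
\]
For $d=0$ this suffices. For $d\ge1$ we have $B_M\le2q^{0.51d}B_j$ and $sN_{M+1}\ge q^d$, and $2x^{0.51}e^{-x}\le2/e\le1$ for $x\ge1$.

\emph{Far blocks with $l>l_2$.} If $s\le1/N_{M+1}$, then $-sN_l\in[-1/q,0]$ and all these terms are positive by (G1). Otherwise $s\ge1/N_{j+1}$, so $sn\ge sN_{M+1}/\rho\ge q^d/\rho$. By Lemma~\ref{lem:hat}(a) and $N_{l+1}\le n/2$, each term is at most $2qB_le^{-sn+sN_{l+1}}\le2qB_le^{-sn/2}$ in modulus. By \eqref{eq:sumB}, \eqref{eq:potterL} and \eqref{eq:rho} their sum is at most $6qB_Me^{-sn/2}\le12q\,q^{0.51d}e^{-q^d/(2\rho)}B_j\le\frac1{12}\theta B_j$.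

\emph{Far blocks with $l\le l_2$ and $R_{\mathrm{end}}$.} These have no prescribed sign. By the same estimate with $q^3$ in place of $q$, they total at most $y_ne^{-sn/2}$ in modulus, where $y_n=6q^3B_{l_2}+2c_+m=O(n^{3/40})$ by \eqref{eq:potterL} and \eqref{eq:nlarge}. If $N_j\ge\sqrt n$, then $B_j\ge n^{1/8}\ge12y_n/\theta$ for $n$ large. If $N_j<\sqrt n$, then $j<M$ by \eqref{eq:nlarge}, so $s\ge1/(q\sqrt n)$ and $y_ne^{-sn/2}\le y_ne^{-\sqrt n/(2q)}\le\frac1{12}\theta\le\frac1{12}\theta B_j$ for $n$ large.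
\end{proof}

\begin{lemma}[later blocks]\label{lem:later}
Let $s\in I_j$ and $j<l\le M$. Then $sN_l\ge1$. If $\sigma'=\pm1$ and $\sigma'\widehat U_l(sN_l)\ge-\theta/(8qsN_l)$ for all such $l$, then $\sigma'\sum_{j<l\le M}B_l\widehat U_l(sN_l)\ge-\frac14\theta B_j$.
\end{lemma}

\begin{proof}
If there is such an $l=j+d$, then $j<M$, so $sN_l\ge q^{d-1}\ge1$. By \eqref{eq:potterL} the sum is at least $-\sum_{d\ge1}2q^{0.51d}B_j\,\theta q^{-d}/8\ge-\frac14\theta B_j\sum_{d\ge1}q^{-0.49d}\ge-\frac14\theta B_j$.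
\end{proof}

\begin{lemma}\label{lem:positive}
For $n$ large, on $\Omega_n$, all four functions are positive for $s\ge1/m$, and $f(e^{-s})$, $g(e^{-s})$, $g(-e^{-s})$ are positive for all $s\ge0$.
\end{lemma}

\begin{proof}
Let $s\ge1/m$. Here the head dominates: $P(s)\ge\frac{c_+}8\max(1,1/s)$ by \eqref{eq:head}. For $l=l_0+d$ we have $sN_l=sm\cdot q^d\ge\frac12(sm+q^d)$, both factors being at least $1$. By Lemma~\ref{lem:hat}(a), \eqref{eq:potterL}, the inequality $xe^{-x/2}\le1$ and (iii), the near blocks total at most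
\[
\sum_{d\ge0}2q^{0.51d}B_{l_0}q^3e^{-q^d/2}e^{-sm/2}\le C_qm^{3/4}e^{-sm/2}\le\frac{C_qm^{-1/4}}s\le\frac{c_+}{32s}
\]
in modulus, and $|R|\le e^{-\sqrt n}\le c_+/32$ by Lemma~\ref{lem:tail}(a). So $X(s)\ge\frac{c_+}{16}\max(1,1/s)>0$.

Let $s\in I_j$ and let $X$ be one of the first three functions, for which all near paths are good and $\sigma=1$. Then $P>0$; for $l\le j$ we have $sN_l\in[0,1]$, so these blocks give at least $\theta B_j$ by (G1); the later blocks give at least $-\frac14\theta B_j$ by \eqref{eq:G4} and Lemma~\ref{lem:later}; and $R\ge-\frac14\theta B_j$. Hence $X(s)\ge\frac12\theta B_j>0$.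
\end{proof}

\subsection{The zeros on the negative axis}
It remains to study $X(s)=f(-e^{-s})$ on $[0,1/m]$. For the special blocks, Lemma~\ref{lem:hat} gives
\begin{equation}\label{eq:special}
\widehat S^-_{l_1+r}(v)=(-1)^rq^2\chi(v)+e_r(v),\qquad|e_r(v)|\le e^{-v},\qquad[e_r](v)\le4\qquad(v\ge0),
\end{equation}
where $e_r$ is the transform of a path of norm at most $1$. We call $(-1)^rq^2\chi$ the \emph{main part}. We go through four ranges of $s$, from large to small. In the first three, $s\ge1/N_{l_2+1}\ge n^{-1/4}$, so $[R]\le e^{-\sqrt n}$.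

\medskip\noindent\emph{Range 1: $1/N_{l_1}\le s\le1/m$; here $X>0$.} Let $s\in I_j$ with $l_0\le j<l_1$. The head is positive and the blocks $l\le j$, which are good, give at least $\theta B_j$. We check the hypothesis of Lemma~\ref{lem:later} with $\sigma'=1$ and $v=sN_l\ge1$. For $j<l<l_1$ it is \eqref{eq:G4}. For $l=l_1$ we have $\chi(v)\ge e^{-v}/(2v)$, so $\widehat S_{l_1}^-(v)\ge e^{-v}(\frac{q^2}{2v}-1)$; this is nonnegative for $v\le q^2/2$, and for $v>q^2/2$ it is at least $-e^{-v}\ge-\theta/(8qv)$ for $q$ large. For $l>l_1$ we have $v\ge q$, so $v|\widehat S_l^-(v)|\le q^3ve^{-v}\le q^4e^{-q}\le\theta/(8q)$ for $q$ large. Hence $X\ge\frac34\theta B_j-e^{-\sqrt n}>0$.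

\medskip\noindent\emph{Range 2: $q^{-3/4}\le v=sN_{l_1}\le1$; here $X>0$.} The head and the blocks $l<l_1$ are positive. Block $l_1$ gives at least $B_{l_1}(q^2\chi(1)-1)\ge2B_{l_1}$, as $\chi(1)\ge\frac13$. Block $l_1+d$ is evaluated at $q^dv\ge w_d$, so the later blocks total at most $\Sigma_qB_{l_1}\le\frac12B_{l_1}$ in modulus by \eqref{eq:Sigma}. Also $|R|\le1\le B_{l_1}$.

\medskip For the last two ranges, fix $0\le r\le k$, let $l=l_1+r$, and let $E_r(s)$ be the sum of the head, the blocks $l'<l_1$, the main parts of the special blocks $l'\le l-2$, and the error parts $B_{l_1+r'}e_{r'}(sN_{l_1+r'})$ with $r'\le r$. Then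
\begin{equation}\label{eq:Er}
[E_r](s)\le(8q^{0.02}+3)\,q^2B_l\qquad(s\ge0).
\end{equation}
Indeed, divide each contribution by $q^2B_l$. The main parts give at most $2q\cdot4q^{-0.98}=8q^{0.02}$ by Lemma~\ref{lem:hat}(c) and \eqref{eq:sumB}. The error parts give at most $4\cdot3/q^2\le1$. The blocks $l'<l_1$ give at most $4q\cdot2/q^2\le1$ by Lemma~\ref{lem:hat}(b) and (G3). The head gives at most $4c_+m/(q^2B_l)\le1$, since $B_l\ge\frac12B_{l_1}\ge4c_+m$.

\medskip\noindent\emph{Range 3: the zones $q^{-3/4}\le v=sN_{l}\le q^{1/4}$, $l=l_1+r$, $1\le r\le k$; one simple zero in each.} The zones tile $[q^{-3/4}/N_{l_2},q^{-3/4}/N_{l_1}]$, and there are none if $k=0$. Let $K=qB_{l-1}/B_l\in[\frac12q^{0.49},2q^{0.51}]$. As in Section~\ref{sub:toy},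
\[
H(v):=\frac{(-1)^rv}{q^2B_l}X(v/N_l)=(e^{-v}-e^{-qv})-K(e^{-v/q}-e^{-v})+v\mathcal R(v),
\]
where $(-1)^rq^2B_l\mathcal R$ is the sum of $E_r$, the blocks $l+d$ with $d\ge1$, and $R$. Block $l+d$ is evaluated at $q^dv\ge w_d\ge1$, and $(3+2w)e^{-w}$ is decreasing, so by Lemma~\ref{lem:hat}(b) these blocks contribute at most $\Sigma_q/q^2\le1$ to $[\mathcal R]$; and $R$ contributes at most $1$. With \eqref{eq:Er}, $[\mathcal R]\le13q^{0.02}\le\frac12q^{0.09}\le Kq^{-0.4}$ for $q$ large. Therefore
\[
|v\mathcal R(v)|\le Kvq^{-0.4},\qquad|(v\mathcal R)'(v)|=|\mathcal R(v)+v\mathcal R'(v)|\le Kq^{-0.4}.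
\]
For $q$ large we have $q^{-3/4}<\frac1{4K}<\frac4K<1$, and the four subintervals behave as follows.
\begin{itemize}
\item If $q^{-3/4}\le v\le\frac1{4K}$, then $e^{-v/q}-e^{-v}\le v$, so $H\ge1-\frac1{4K}-e^{-q^{1/4}}-\frac14(1+q^{-0.4})>0$.
\item If $\frac1{4K}\le v\le\frac4K$, then $H'(v)=-e^{-v}+qe^{-qv}+\frac Kqe^{-v/q}-Ke^{-v}+(v\mathcal R)'$, so $H'\le qe^{-q^{0.49}/8}-K(e^{-4/K}-q^{-1}-q^{-0.4})<0$.
\item If $\frac4K\le v\le1$, then $e^{-v/q}-e^{-v}=\int_{v/q}^ve^{-x}dx\ge\frac{15}{16e}v\ge\frac v3$, so $H\le1-Kv(\frac13-q^{-0.4})\le1-4(\frac13-q^{-0.4})<0$.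
\item If $1\le v\le q^{1/4}$, then $e^{-v/q}-e^{-v}\ge e^{-1/8}-e^{-1}\ge\frac12$ and $vq^{-0.4}\le q^{-0.15}\le\frac14$, so $H\le1-\frac K4<0$.
\end{itemize}
So $H$ has exactly one zero in the zone; it lies in the interior, and $H'\neq0$ there. Since $H$ is $X$ times a nonvanishing smooth factor and $s\mapsto-e^{-s}$ has nonzero derivative, this is a simple zero of $f$.

\medskip\noindent\emph{Range 4: $0\le s\le q^{-3/4}/N_{l_2}$; here $(-1)^kX>0$.} Let $v=sN_{l_2}\le q^{-3/4}$. The main part of block $l_2$, multiplied by $(-1)^k$, is at least $q^2B_{l_2}\chi(q^{-3/4})$, and $\chi(q^{-3/4})=q^{3/4}(e^{-q^{-3/4}}-e^{-q^{1/4}})\ge\frac12q^{3/4}$. If $k\ge1$, the main part of block $l_2-1$ is at most $q^2\cdot q\,B_{l_2-1}\le2q^{0.51}q^2B_{l_2}$ in modulus. With \eqref{eq:Er} for $r=k$,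
\[
(-1)^k\Big(P(s)+\sum_{l\le l_2}B_l\widehat S_l^-(sN_l)\Big)\ge q^2B_{l_2}\big(\tfrac12q^{3/4}-2q^{0.51}-11q^{0.02}\big)\ge\theta B_{l_2}
\]
for $q$ large. Since $s\le1/N_{l_2}$, we have $s\in I_j$ for some $l_2\le j\le M$. For $l>l_2$ the paths $(-1)^kS_l^-$ are good. If $j>l_2$, the blocks $l_2<l\le j$, multiplied by $(-1)^k$, give at least $\theta B_j$ by (G1). So in both cases $j=l_2$ and $j>l_2$, the head and the blocks $l\le j$, multiplied by $(-1)^k$, give at least $\theta B_j$. By \eqref{eq:G4}, Lemma~\ref{lem:later} with $\sigma'=(-1)^k$, and Lemma~\ref{lem:tail}(b) with $\sigma=(-1)^k$, we obtain $(-1)^kX(s)\ge\frac12\theta B_j>0$.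

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $n$ be large and let $\Omega_n$ hold. By (E1), $f(0)=a_0>0$ and $g(0)=a_n>0$. By Lemma~\ref{lem:positive}, $g>0$ on $[-1,1]$, so $f$ has no zero with $|x|\ge1$; and $f>0$ on $[0,1]$ and on $[-e^{-1/m},0]$. Ranges 1--4 cover $0\le s\le1/m$ and contain exactly $k_n$ zeros, all simple. Hence $p_{n,k_n}\ge P(\Omega_n)$, and \eqref{eq:prob} gives
\[
\liminf_{n\to\infty}\frac{\log p_{n,k_n}}{\log n}\ge-b-4C_*\varepsilon-\frac{2\log2}{\log q}.
\]
Let $q\to\infty$ and then $\varepsilon\to0$.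
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT} Bingham, Goldie and Teugels, \emph{Regular Variation}.

\bibitem{DPSZ} Amir Dembo, Bjorn Poonen, Qi-Man Shao and Ofer Zeitouni, \emph{Random polynomials having few or no real zeros}, arXiv:math/0006113 (2000).

\bibitem{Feller} Feller, Volume II.

\bibitem{Kallenberg} Kallenberg, \emph{Foundations}, 2nd ed.

\end{thebibliography}
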